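\title{Compact abelian groups determined by their $\omega$-bounded dense subgroups}

\begin{abstract}
A dense subgroup $D$ of a compact abelian group $G$ determines $G$ if restriction of characters is a topological isomorphism $\widehat G\to\widehat D$. We show that every $\omega$-bounded dense subgroup of $G$ determines $G$ if and only if the weight of $G$ is at most $\omega_1$. In particular, $\mathbb Z(2)^{\omega_1}$ and $\mathbb T^{\omega_1}$ are non-metrizable groups with this property, so the property does not characterize metrizability. More generally, for each infinite cardinal $\kappa$, the compact abelian groups determined by all their $\kappa$-bounded dense subgroups are exactly those of weight at most $\kappa^+$. The proofs are in ZFC.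
\end{abstract}

\section{The question and the results}\label{sec:intro}

All topological groups are Hausdorff, and $\mathbb T=\mathbb R/\mathbb Z$ is the circle group. For an abelian topological group $H$, the dual group $\widehat H$ is the group of all continuous homomorphisms $H\to\mathbb T$ (\emph{characters}) with the compact-open topology. Following Comfort, Raczkowski and Trigos-Arrieta, we say that a dense subgroup $D$ of a compact abelian group $G$ \emph{determines} $G$ if the restriction homomorphism $\widehat G\to\widehat D$, $\chi\mapsto\chi|_D$, is a topological isomorphism. The restriction is always a continuous bijection and $\widehat G$ is discrete, so the definition measures one thing: whether $D$ has a compact subset large enough to isolate the zero character (Lemma~\ref{lem:criterion}).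

Let $\kappa$ be an infinite cardinal. A space is \emph{$\kappa$-bounded} if the closure of each of its subsets of size at most $\kappa$ is compact; for $\kappa=\omega$ these are the \emph{$\omega$-bounded} spaces, in which countable sets have compact closure. Throughout, $\overline E$ denotes the closure of $E$ in the ambient compact group $G$. For a subgroup $D$ of $G$,
\begin{equation}\label{eq:bounded}
D\text{ is $\kappa$-bounded}\iff \overline E\subseteq D\ \text{ for every } E\subseteq D\text{ with }|E|\le\kappa .
\end{equation}
Indeed, if the closure of $E$ in $D$ is compact, then it is closed in $G$ and so equals $\overline E$; and if $\overline E\subseteq D$, then the closure of $E$ in $D$ is the compact set $\overline E$.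

If $G$ is metrizable, a dense subgroup $D$ contains a countable set $E$ with $\overline E=G$, so by \eqref{eq:bounded} the only $\omega$-bounded dense subgroup of $G$ is $G$ itself, and it determines $G$. The following question, from the paper of Dikranjan and Shakhmatov \cite{DS}, asks whether this trivial reason is the only one.

\begin{quote}
\textbf{Question.} If every $\omega$-bounded dense subgroup of a compact abelian group $G$ determines $G$, must $G$ be metrizable?
\end{quote}

There is a reason to guess that the answer is yes. Let $D\ne G$ be an $\omega$-bounded dense subgroup. The compact subsets of $D$ that the definition supplies are the sets $\overline E$ with $E\subseteq D$ countable. The subgroup $\langle E\rangle$ is countable too, so $\overline{\langle E\rangle}\subseteq D$ is a proper closed subgroup of $G$, and some nonzero character of $G$ vanishes on it. Thus no separable compact subset of $D$ can isolate the zero character, and $\omega$-boundedness says nothing directly about non-separable ones. One might expect that in a non-metrizable group a suitable $D$ has no useful compact subset at all. This expectation is wrong at the first uncountable weight and right above it. We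 write $w(G)$ for the weight of $G$, the least size of a base for its topology.

\begin{theorem}\label{thm:omega}
Let $G$ be a compact abelian group with $w(G)\le\omega_1$. Then every $\omega$-bounded dense subgroup of $G$ determines $G$. In particular, $\mathbb Z(2)^{\omega_1}$ and $\mathbb T^{\omega_1}$ are non-metrizable groups with this property.
\end{theorem}

So the answer to the Question is negative. The bound $\omega_1$ is sharp, and nothing is special about $\omega$.

\begin{theorem}\label{thm:main}
Let $\kappa$ be an infinite cardinal and $G$ a compact abelian group. The following are equivalent: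
\begin{itemize}
\item[(a)] $w(G)\le\kappa^+$;
\item[(b)] every $\kappa$-bounded dense subgroup of $G$ determines $G$;
\item[(c)] every $\kappa$-bounded dense subgroup of $G$ contains a compact subset generating a dense subgroup of $G$.
\end{itemize}
\end{theorem}

For $\kappa=\omega$ this says that every $\omega$-bounded dense subgroup of $G$ determines $G$ if and only if $w(G)\le\omega_1$. No set-theoretic assumption beyond ZFC is used.

The implication (b)$\Rightarrow$(c) is formal and is proved in Section~\ref{sec:prelim}. For (a)$\Rightarrow$(b), in Section~\ref{sec:upper}, we build in $D$ a family of elements, indexed along $\kappa^+$, that converges to $0$; its initial pieces have size at most $\kappa$, so its closure stays in $D$. For (c)$\Rightarrow$(a), in Section~\ref{sec:lower}, we map $G$ onto a power $F^{S}$, where $S$ is the set of ordinals below $\kappa^{++}$ of cofinality $\kappa^+$, and show by Fodor's lemma that the subgroup of continuous functions $S\to F$ has only small compact subsets.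

\section{Duality, compact witnesses and two examples}\label{sec:prelim}

For $t\in\mathbb T$ let $\|t\|$ be the distance from $t$ to $0$. We regard $\mathbb Z(p)$ as the subgroup $\{0,\frac1p,\dots,\frac{p-1}p\}$ of $\mathbb T$. For an abelian topological group $H$, a set $K\subseteq H$ and a set $U\subseteq\mathbb T$ containing $0$, let $W(K,U)$ be the set of characters of $H$ that map $K$ into $U$. The sets $W(K,U)$ with $K$ compact and $U$ open form a base at $0$ of the compact-open topology on $\widehat H$.

Let $G$ be a compact abelian group and $X=\widehat G$. We use the following standard facts.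
\begin{itemize}
\item[(D1)] If $E$ is a divisible abelian group, such as $\mathbb T$, every homomorphism into $E$ from a subgroup of an abelian group $Y$ extends to $Y$.
\item[(D2)] The group $X$ is discrete, and evaluation identifies $G$ with the group $\operatorname{Hom}(X,\mathbb T)\subseteq\mathbb T^X$ of all homomorphisms, with the topology of pointwise convergence. In particular, if $\chi(x)=0$ for all $\chi\in X$, then $x=0$.
\item[(D3)] If $G$ is infinite then $w(G)=|X|$, and if $G$ is finite then so is $X$. Hence $w(G)\le\mu$ if and only if $|X|\le\mu$, for each infinite cardinal $\mu$. Moreover, $G$ is metrizable if and only if $w(G)\le\omega$.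
\item[(D4)] If $N$ is a proper closed subgroup of $G$, some nonzero character of $G$ vanishes on $N$.
\end{itemize}
For a subgroup $Y\le X$ let
\[
r_Y\colon G=\operatorname{Hom}(X,\mathbb T)\to\operatorname{Hom}(Y,\mathbb T)\subseteq\mathbb T^Y
\]
be the restriction map. It is a continuous homomorphism, and it is surjective by (D1).

\begin{lemma}\label{lem:criterion}
A dense subgroup $D$ of a compact abelian group $G$ determines $G$ if and only if there are a compact set $K\subseteq D$ and an open set $U\ni0$ in $\mathbb T$ such that no nonzero character of $G$ maps $K$ into $U$.
\end{lemma}

\begin{proof}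
The restriction $\widehat G\to\widehat D$ is injective because $D$ is dense. It is surjective: a character of $D$ is uniformly continuous, so it extends to a continuous map $G\to\mathbb T$, and the extension is a homomorphism by density. It is continuous because $\widehat G$ is discrete. Hence it is a topological isomorphism if and only if $\widehat D$ is discrete, that is, if and only if $W(K,U)=\{0\}$ in $\widehat D$ for some compact $K\subseteq D$ and open $U\ni0$. Through the bijection $\widehat G\to\widehat D$ this is the stated condition.
\end{proof}

\begin{proposition}\label{prop:bc}
If a dense subgroup $D$ determines $G$, then $D$ contains a compact subset generating a dense subgroup of $G$. In particular, \textup{(b)}$\Rightarrow$\textup{(c)} in Theorem~\ref{thm:main}.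
\end{proposition}

\begin{proof}
Take $K$ and $U$ as in Lemma~\ref{lem:criterion}. A character of $G$ that vanishes on $\overline{\langle K\rangle}$ maps $K$ into $U$, so it is zero. By (D4), $\overline{\langle K\rangle}=G$.
\end{proof}

Two subgroups of $\mathbb Z(2)^I$, with $I$ an uncountable set, show the criterion succeeding and failing. Each contains the germ of one half of Theorem~\ref{thm:main}. The characters of $\mathbb Z(2)^I$ are the maps $\chi_s(x)=\sum_{\alpha\in s}x(\alpha)$, where $s\subseteq I$ is finite; recall that $x(\alpha)\in\{0,\frac12\}$.

\begin{example}\label{ex:sigma}
Let $D\le\mathbb Z(2)^I$ consist of the elements with countable support. It is dense and proper. It is $\omega$-bounded: the supports of countably many elements of $D$ lie in one countable set $J$, and the elements supported in $J$ form a closed subset of $\mathbb Z(2)^I$ contained in $D$. Let $K\subseteq D$ be the set of elements with at most one nonzero coordinate. Its complement, the set of $x$ with two nonzero coordinates, is open, so $K$ is compact. If $s\ne\emptyset$, pick $\alpha\in s$; the ``spike'' $e_\alpha\in K$ supported at $\alpha$ has $\chi_s(e_\alpha)=\frac12$. By Lemma~\ref{lem:criterion},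 $D$ determines $\mathbb Z(2)^I$, whatever the size of $I$. The witness $K$ is not separable: each of the uncountably many spikes is an isolated point of $K$.
\end{example}

\begin{example}\label{ex:countable}
Let $I\subseteq\mathbb R$ with $|I|=\omega_1$, and let $D\le\mathbb Z(2)^I$ consist of the functions $\frac12\cdot 1_{I\cap T}$, where $T$ is a finite union of intervals $[p,q)$ with rational endpoints. Such unions are closed under symmetric difference, so $D$ is a countable subgroup, and it is dense because finitely many reals lie in pairwise disjoint intervals $[p,q)$. Let $K\subseteq D$ be compact. Since $K$ is countable, countably many coordinates separate its points, so $K$ embeds in $\mathbb Z(2)^\omega$ and has a countable base. Each clopen subset of $K$ is a finite union of basic sets, so there are only countably many continuous maps $K\to\mathbb Z(2)$. Among the uncountably many coordinate maps $k\mapsto k(\alpha)$ two coincide: there are $\alpha\ne\beta$ in $I$ with $k(\alpha)=k(\beta)$ for all $k\in K$. Then $\langle K\rangle$ lies in the proper closed subgroup $\{x:x(\alpha)=x(\beta)\}$. By Proposition~\ref{prop:bc}, $D$ does not determine $\mathbb Z(2)^I$. Thus Theorem~\ref{thm:omega}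 fails if ``$\omega$-bounded'' is omitted.
\end{example}

\section{Groups of weight at most $\kappa^+$}\label{sec:upper}

In this section $G$ is a compact abelian group, $X=\widehat G$, and $D$ is a $\kappa$-bounded dense subgroup of $G$. Density allows us to prescribe finitely many values $\chi(d)$ approximately. Together with $\kappa$-boundedness it allows us to prescribe $\kappa$ many values exactly.

\begin{lemma}\label{lem:interp}
Let $Y\le X$ with $|Y|\le\kappa$. For every homomorphism $\varphi\colon Y\to\mathbb T$ there is $d\in D$ with $\chi(d)=\varphi(\chi)$ for all $\chi\in Y$.
\end{lemma}

\begin{proof}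
We must show that $r=r_Y$ maps $D$ onto $\operatorname{Hom}(Y,\mathbb T)$. The space $r(D)\subseteq\mathbb T^Y$ has a base of size at most $\kappa$; choosing a point in each nonempty basic set and a preimage of it in $D$, we get $E\subseteq D$ with $|E|\le\kappa$ and $r(E)$ dense in $r(D)$. Since $r$ is continuous and surjective and $D$ is dense in $G$, the set $r(D)$, and with it $r(E)$, is dense in $\operatorname{Hom}(Y,\mathbb T)$. By \eqref{eq:bounded}, $\overline E$ is a compact subset of $D$. So $r(\overline E)$ is closed and dense, and $\operatorname{Hom}(Y,\mathbb T)=r(\overline E)\subseteq r(D)$.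
\end{proof}

With $Y=X$ the lemma gives $D=G$ whenever $w(G)\le\kappa$. So conditions (b) and (c) of Theorem~\ref{thm:main} hold trivially up to weight $\kappa$, and the theorem says that they persist for exactly one more cardinal.

\subsection*{The model case $\mathbb Z(2)^{\omega_1}$}

Let $\kappa=\omega$ and $G=\mathbb Z(2)^{\omega_1}$. We want a substitute for the spikes of Example~\ref{ex:sigma}, which need not lie in $D$. For $\xi<\omega_1$ the set of coordinates $\zeta\le\xi$ is countable, and Lemma~\ref{lem:interp}, applied to the group of characters $\chi_s$ with $s\subseteq[0,\xi]$, says that any values on these coordinates are attained by an element of $D$. Choose $d_\xi\in D$ that agrees with the spike $e_\xi$ there: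
\[
d_\xi(\zeta)=0\ \text{ for }\zeta<\xi,\qquad d_\xi(\xi)=\tfrac12,\qquad d_\xi(\zeta)\text{ unknown for }\zeta>\xi .
\]
This triangular system still detects every character: if $s\ne\emptyset$ and $\xi=\max s$, then $\chi_s(d_\xi)=\frac12$, because the unknown coordinates do not occur in $s$. It remains to see that $K=\overline{\{d_\xi:\xi<\omega_1\}}$ lies in $D$. For each $\eta<\omega_1$ we have
\[
K=\overline{\{d_\xi:\xi<\eta\}}\cup\overline{\{d_\xi:\xi\ge\eta\}} .
\]
The first set lies in $D$ by $\omega$-boundedness, and all elements of the second set vanish on the coordinates below $\eta$. A point of $K$ that lies in the second set for every $\eta$ is $0$. Hence $K\subseteq D$, and $D$ determines $G$ by Lemma~\ref{lem:criterion}.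

The argument used twice that proper initial segments of $\omega_1$ are countable: once to choose $d_\xi$, and once to keep the closure of $\{d_\xi:\xi<\eta\}$ inside $D$. Both uses break down for $\omega_2$.

\subsection*{The general case}

Two things change for a general group. First, there are no coordinates; their role is taken by a chain of small subgroups $X_\xi$ of $X$, and ``$d$ vanishes below $\xi$'' becomes ``$d$ is killed by every character in $X_\xi$''. Second, a nonzero value of a character may be close to $0$, and one element $d_\xi$ per level is in general not enough: if $X_{\xi+1}/X_\xi\cong\mathbb Z$ and $d$ is killed by $X_\xi$, then the characters in $X_{\xi+1}\setminus X_\xi$ take at $d$ the values $nt$, $n\ne0$, for a fixed $t\in\mathbb T$, and these come arbitrarily close to $0$. We therefore choose one element $d_\chi$ for each character $\chi$. This costs nothing, since each level has at most $\kappa$ characters. The next lemma supplies a value of $\chi(d_\chi)$ that is uniformly far from $0$.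

\begin{lemma}\label{lem:third}
Let $Q$ be an abelian group and $0\ne c\in Q$. There is a homomorphism $\varphi\colon Q\to\mathbb T$ with $\|\varphi(c)\|\ge\frac13$.
\end{lemma}

\begin{proof}
By (D1) it suffices to define $\varphi$ on $\langle c\rangle$. If $c$ has infinite order, any value may be assigned to $c$; if $c$ has finite order $n$, any value $t$ with $nt=0$ in $\mathbb T$ may be assigned. If the order is infinite or even, put $\varphi(c)=\frac12$. If the order is an odd number $n\ge3$, put $\varphi(c)=\frac{n-1}{2n}$. This is allowed because $\frac{n-1}2$ is an integer, and $\frac13\le\frac{n-1}{2n}<\frac12$ because $n\ge3$.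
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)} in Theorem~\ref{thm:main}]
Let $w(G)\le\kappa^+$, so $|X|\le\kappa^+$ by (D3). Enumerate $X=\{\chi_\zeta:\zeta<\kappa^+\}$, with repetitions if necessary, and put $X_\xi=\langle\chi_\zeta:\zeta<\xi\rangle$ for $\xi<\kappa^+$. This is an increasing chain of subgroups with union $X$, and
\[
|X_\xi|\le\kappa,\qquad X_0=\{0\},\qquad X_\eta=\bigcup_{\xi<\eta}X_\xi\ \text{ for limit }\eta .
\]
For $0\ne\chi\in X$, the least $\eta$ with $\chi\in X_\eta$ is neither $0$ nor a limit ordinal. So there is a unique $\xi=\xi(\chi)$ with $\chi\in X_{\xi+1}\setminus X_\xi$.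

\emph{The elements $d_\chi$.} Let $0\ne\chi\in X$ and $\xi=\xi(\chi)$. The class of $\chi$ in $X_{\xi+1}/X_\xi$ is nonzero, so Lemma~\ref{lem:third} gives a homomorphism $X_{\xi+1}/X_\xi\to\mathbb T$ whose value at this class has norm at least $\frac13$. Compose it with the quotient map $X_{\xi+1}\to X_{\xi+1}/X_\xi$ and apply Lemma~\ref{lem:interp} with $Y=X_{\xi+1}$. We obtain $d_\chi\in D$ with
\begin{equation}\label{eq:dchi}
\|\chi(d_\chi)\|\ge\tfrac13,\qquad \psi(d_\chi)=0\ \text{ for all }\psi\in X_{\xi(\chi)} .
\end{equation}
Put $A=\{d_\chi:0\ne\chi\in X\}$, $A_\eta=\{d_\chi:0\ne\chi\in X_\eta\}$ for $\eta<\kappa^+$, and $K=\overline A$.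

\emph{The compact set $K$ lies in $D$.} Let $x\in K$. If $x\in\overline{A_\eta}$ for some $\eta<\kappa^+$, then $x\in D$ by \eqref{eq:bounded}, since $A_\eta\subseteq D$ and $|A_\eta|\le\kappa$. Otherwise, since $K=\overline{A_\eta}\cup\overline{A\setminus A_\eta}$, we have $x\in\overline{A\setminus A_\eta}$ for every $\eta<\kappa^+$. Fix $\eta$ and $\psi\in X_\eta$. An element of $A\setminus A_\eta$ has the form $d_\chi$ with $\chi\notin X_\eta$. As $\chi\in X_{\xi(\chi)+1}$, this forces $\xi(\chi)+1>\eta$, so $X_\eta\subseteq X_{\xi(\chi)}$, and $\psi(d_\chi)=0$ by \eqref{eq:dchi}. Thus $\psi$ vanishes on $A\setminus A_\eta$, and $\psi(x)=0$ by continuity. Since $\eta$ and $\psi\in X_\eta$ are arbitrary, every character kills $x$, and $x=0\in D$ by (D2).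

\emph{Conclusion.} Let $U=\{t\in\mathbb T:\|t\|<\frac13\}$. By \eqref{eq:dchi}, no nonzero $\chi\in X$ maps $K$ into $U$. By Lemma~\ref{lem:criterion}, $D$ determines $G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:omega}]
The first statement is the implication just proved, with $\kappa=\omega$. The duals of $\mathbb Z(2)^{\omega_1}$ and $\mathbb T^{\omega_1}$ are the direct sums of $\omega_1$ copies of $\mathbb Z(2)$ and of $\mathbb Z$, which have size $\omega_1$. By (D3), both groups have weight $\omega_1$ and are not metrizable.
\end{proof}

\section{Groups of weight at least $\kappa^{++}$}\label{sec:lower}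

Put $\lambda=\kappa^{++}$. To prove (c)$\Rightarrow$(a) we assume $w(G)\ge\lambda$ and construct a $\kappa$-bounded dense subgroup of $G$ in which no compact subset generates a dense subgroup of $G$. Call such a subgroup \emph{bad}. The construction needs coordinates, so we first pass to a quotient that has them.

\subsection*{Reduction to powers}

\begin{lemma}\label{lem:power}
If $G$ is a compact abelian group with $w(G)\ge\lambda$, there is a continuous surjective homomorphism $G\to F^\lambda$, where $F=\mathbb T$ or $F=\mathbb Z(p)$ for a prime $p$.
\end{lemma}

\begin{proof}
Let $X=\widehat G$, so $|X|\ge\lambda$ by (D3). We look for a subgroup of $X$ that is a direct sum of $\lambda$ copies of one cyclic group. Call $M\subseteq X\setminus\{0\}$ \emph{independent} if $\langle M\rangle=\bigoplus_{m\in M}\langle m\rangle$. Independence depends only on the finite subsets of $M$, so by Zorn's lemma there is a set $M$ that is maximal among the independent sets of elements of infinite or prime order.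

If $0\ne y\in X$, then $\langle y\rangle\cap\langle M\rangle\ne0$. Otherwise take $z\in\langle y\rangle$ of infinite or prime order ($z=y$ if $y$ has infinite order, and $z=(n/p)y$ if $y$ has order $n$ and $p\mid n$); then $\langle z\rangle\cap\langle M\rangle=0$, so $z\notin M$ and $M\cup\{z\}$ is independent, contrary to maximality.

This forces $M$ to be large. Each $\langle m\rangle$ embeds in $\mathbb Q$ or in $\mathbb Z(p^\infty)$, so $\langle M\rangle$ embeds in a divisible group $E$ that is a direct sum of $|M|$ countable groups. By (D1) the embedding extends to a homomorphism $j\colon X\to E$. If $0\ne y\in\ker j$, then $\ker j$ contains the nonzero subgroup $\langle y\rangle\cap\langle M\rangle$, on which $j$ is injective; this is impossible. So $j$ is injective and $\lambda\le|X|\le|E|\le\max(|M|,\omega)$, whence $|M|\ge\lambda$.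

There are countably many possible orders, and a union of countably many sets of size less than $\lambda$ has size less than $\lambda$, because $\lambda$ is regular and uncountable. So $\lambda$ many elements of $M$ have the same order, and they generate a subgroup $Y\cong\bigoplus_\lambda C$ with $C=\mathbb Z$ or $C=\mathbb Z(p)$. A homomorphism $Y\to\mathbb T$ is given by arbitrary values in $F$ on the generators, where $F=\mathbb T$ or $F=\mathbb Z(p)$, respectively. Hence $\operatorname{Hom}(Y,\mathbb T)\cong F^\lambda$ as topological groups, and $r_Y$ is the required map.
\end{proof}

\begin{lemma}\label{lem:pull}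
Let $\pi\colon G\to H$ be a continuous surjective homomorphism of compact abelian groups. If $D_H$ is a bad subgroup of $H$, then $D=\pi^{-1}(D_H)$ is a bad subgroup of $G$.
\end{lemma}

\begin{proof}
The map $\pi$ is open: the quotient map $G\to G/\ker\pi$ is open, and the induced continuous bijection $G/\ker\pi\to H$ of compact Hausdorff spaces is a homeomorphism. So for each nonempty open $V\subseteq G$ the open set $\pi(V)$ meets $D_H$, and $V$ meets $D$; thus $D$ is dense. If $E\subseteq D$ and $|E|\le\kappa$, then $\overline{\pi(E)}\subseteq D_H$ by \eqref{eq:bounded}, so $\overline E\subseteq\pi^{-1}\bigl(\overline{\pi(E)}\bigr)\subseteq D$; thus $D$ is $\kappa$-bounded. If $K\subseteq D$ were compact with $\langle K\rangle$ dense in $G$, then $\pi(K)\subseteq D_H$ would be compact with $\langle\pi(K)\rangle=\pi(\langle K\rangle)$ dense in $H$.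
\end{proof}

It remains to find a bad subgroup of $F^\lambda$, and we may replace the index set $\lambda$ by any set $S$ of size $\lambda$. By Example~\ref{ex:sigma}, elements of small support are the wrong choice. Example~\ref{ex:countable} suggests the right one: use structure on the index set, and arrange that no compact subset of the subgroup can tell all coordinates apart. We put a topology on $S$ and take the group $C(S,F)\le F^S$ of continuous functions. Three properties are needed. Density of $C(S,F)$ requires enough clopen sets. For $\kappa$-boundedness, pointwise limits of $\kappa$ many continuous functions must be continuous, which holds when $\kappa$ many neighborhoods of a point intersect in a neighborhood. The discrete topology has both properties but gives $C(S,F)=F^S$, so $S$ must also be far from discrete. Ordinals of cofinality $\kappa^+$ satisfy the second requirement, and stationarity will give the third.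

\subsection*{Stationary sets}

The cardinals $\kappa^+$ and $\lambda$ are regular, and we identify $\lambda$ with the set of smaller ordinals, in the order topology. The \emph{cofinality} $\operatorname{cf}\alpha$ of a limit ordinal $\alpha$ is the least size of an unbounded subset of $\alpha$. A \emph{club} is a closed unbounded subset of $\lambda$, and $T\subseteq\lambda$ is \emph{stationary} if it meets every club. We use the following facts.
\begin{itemize}
\item[(S1)] If $(\gamma_i)_{i<\kappa^+}$ is a strictly increasing sequence in $\lambda$, then $\delta=\sup_i\gamma_i$ is less than $\lambda$ and $\operatorname{cf}\delta=\kappa^+$.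
\item[(S2)] An intersection of fewer than $\lambda$ clubs is a club. Hence, if a stationary set is split into countably many pieces, one piece is stationary. Since each tail $(\gamma,\lambda)$ contains a club, a stationary set $T$ is unbounded and $T\cap(\gamma,\lambda)$ is stationary.
\item[(S3)] (Fodor's lemma) If $T\subseteq\lambda$ is stationary and $\beta\colon T\to\lambda$ satisfies $\beta(\delta)<\delta$ for all $\delta\in T$, then $\beta$ is constant on a stationary subset of $T$.
\end{itemize}
Applying (S3) and then (S2) gives the form in which we need them.
\begin{itemize}
\item[(S4)] If $T$ and $\beta$ are as in (S3) and $c$ is a map from $T$ to a countable set, then both $\beta$ and $c$ are constant on some stationary subset of $T$.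
\end{itemize}
Let
\[
S=\{\alpha<\lambda:\operatorname{cf}\alpha=\kappa^+\},
\]
with the topology inherited from $\lambda$. The set $S$ is stationary: a club contains a strictly increasing sequence of length $\kappa^+$, whose supremum lies in the club and, by (S1), in $S$. In particular $|S|=\lambda$, and we identify $F^\lambda$ with $H=F^S$.

\subsection*{The group of continuous functions on $S$}

For $\beta<\alpha<\lambda$ the intervals $[0,\beta]$, $(\beta,\alpha]$ and $(\alpha,\lambda)$ are open in $\lambda$ and partition it, so they are clopen. For $\alpha\in S$ the sets $(\beta,\alpha]\cap S$ with $\beta<\alpha$ form a base of neighborhoods of $\alpha$ in $S$. Given at most $\kappa$ ordinals $\beta_i<\alpha$, we have $\sup_i\beta_i<\alpha$ because $\operatorname{cf}\alpha>\kappa$. Therefore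
\begin{equation}\label{eq:P}
\begin{gathered}
\text{the intersection of at most $\kappa$ neighborhoods of a point $\alpha\in S$}\\
\text{is a neighborhood of $\alpha$.}
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:CSF}
The subgroup $D_H=C(S,F)$ of $H=F^S$ is dense and $\kappa$-bounded. For every $x\in D_H$ and $\alpha\in S$ there is $\beta<\alpha$ such that $x$ is constant on $(\beta,\alpha]\cap S$.
\end{lemma}

\begin{proof}
Given $\alpha_1<\dots<\alpha_n$ in $S$ and $t_1,\dots,t_n\in F$, the function equal to $t_1$ on $[0,\alpha_1]\cap S$, to $t_i$ on $(\alpha_{i-1},\alpha_i]\cap S$ for $1<i\le n$, and to $0$ above $\alpha_n$ is continuous and takes the value $t_i$ at $\alpha_i$. So $D_H$ is dense.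

Let $E\subseteq D_H$ with $|E|\le\kappa$, and let $\alpha\in S$. The set
\[
O_\alpha=\bigcap_{e\in E,\ n\ge1}\{y\in S:\|e(y)-e(\alpha)\|<1/n\}
\]
is an intersection of at most $\kappa$ neighborhoods of $\alpha$, so it is a neighborhood of $\alpha$ by \eqref{eq:P}, and every $e\in E$ is constant on it. The set of $x\in F^S$ with $x(y)=x(\alpha)$ for all $y\in O_\alpha$ is closed and contains $E$, so it contains $\overline E$. Thus each $x\in\overline E$ is constant near each point of $S$, hence continuous. This shows $\overline E\subseteq D_H$, and $D_H$ is $\kappa$-bounded by \eqref{eq:bounded}. The case $E=\{x\}$ gives the last statement.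
\end{proof}

\subsection*{Compact sets of continuous functions do not separate $S$}

A family $K\subseteq F^S$ \emph{separates the points of $S$} if for all $\alpha\ne\beta$ in $S$ there is $k\in K$ with $k(\alpha)\ne k(\beta)$. To see why a compact subset of $D_H$ cannot do this, fix $0\ne a\in F$ and try the natural candidates.

The \emph{steps} $u_\gamma=a\cdot1_{[0,\gamma]\cap S}$, $\gamma\in S$, are continuous and separate the points of $S$. But take a strictly increasing sequence $(\gamma_i)_{i<\kappa^+}$ in $S$, with supremum $\delta\in S$. The steps $u_{\gamma_i}$ converge pointwise to $a\cdot1_{[0,\delta)\cap S}$, which equals $a$ at every $\gamma_i$ and $0$ at $\delta$, so it is discontinuous at $\delta$. Hence the steps lie in no compact subset of $D_H$.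

The spikes $a\cdot1_{\{\gamma\}}$ worked in Example~\ref{ex:sigma}, but a spike is continuous only if $\gamma$ is isolated in $S$. A continuous substitute is $a\cdot1_{(h(\gamma),\gamma]\cap S}$ with $h(\gamma)<\gamma$. If the left ends $h(\gamma)$ tended to $\lambda$, these functions would converge to $0$ as the elements $d_\xi$ did in Section~\ref{sec:upper}. Fodor's lemma forbids this: $h$ takes one value $h$ on a stationary set of $\gamma$, and above $h$ these functions are steps again.

The proof below shows that every compact separating family contains functions that look like steps above a fixed ordinal $h$, and then takes the same limit.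

\begin{proposition}\label{prop:sep}
No compact subset of $D_H=C(S,F)$ separates the points of $S$.
\end{proposition}

\begin{proof}
Suppose that a compact set $K\subseteq D_H$ separates the points of $S$. Values in $F\le\mathbb T$ range over a possibly uncountable set, so to apply (S4) we record them only up to an arc. Let $\mathcal A$ be the countable family of closed arcs of $\mathbb T$ with rational endpoints. Two distinct points $s,t\in\mathbb T$ lie in disjoint members of $\mathcal A$: take arcs of length less than $\|s-t\|/2$ around each. For $y\in S$ and $A\in\mathcal A$ the condition $k(y)\in A$ defines a closed subset of $K$; recall that a decreasing chain of nonempty closed subsets of $K$ has nonempty intersection.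

\emph{Step 1: the right-hand part of the step.} The hypothesis gives one function for each pair $\gamma<\delta$. We produce one function $k_\gamma$ that separates $\gamma$ from all sufficiently large points at once. Fix $\gamma\in S$. For each $\delta\in S$ with $\delta>\gamma$ choose $k_{\gamma\delta}\in K$ with $k_{\gamma\delta}(\gamma)\ne k_{\gamma\delta}(\delta)$, a pair of disjoint arcs in $\mathcal A$ containing $k_{\gamma\delta}(\gamma)$ and $k_{\gamma\delta}(\delta)$, respectively, and, by Lemma~\ref{lem:CSF}, an ordinal $\beta(\delta)$ with $\gamma\le\beta(\delta)<\delta$ such that $k_{\gamma\delta}$ is constant on $(\beta(\delta),\delta]\cap S$. By (S4), applied to the stationary set $S\cap(\gamma,\lambda)$, there are a stationary set $S_\gamma\subseteq S\cap(\gamma,\lambda)$, an ordinal $g(\gamma)\in[\gamma,\lambda)$ and disjoint arcs $A_\gamma,B_\gamma\in\mathcal A$ such that for all $\delta\in S_\gamma$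
\[
k_{\gamma\delta}(\gamma)\in A_\gamma,\qquad k_{\gamma\delta}(y)\in B_\gamma\ \text{ for all }y\in(g(\gamma),\delta]\cap S .
\]
Fodor's lemma has fixed the left end of the interval, and compactness now pushes the right end to $\lambda$. For $\eta<\lambda$ let
\[
P_\eta=\{k\in K:\ k(\gamma)\in A_\gamma,\ k(y)\in B_\gamma\text{ for all }y\in S\text{ with }g(\gamma)<y\le\eta\}.
\]
These sets are closed and decrease as $\eta$ grows. Each $P_\eta$ is nonempty, since $S_\gamma$ is unbounded and $k_{\gamma\delta}\in P_\eta$ for every $\delta\in S_\gamma$ with $\delta\ge\eta$. Choose $k_\gamma\in\bigcap_{\eta<\lambda}P_\eta$. Then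
\begin{equation}\label{eq:kgamma}
k_\gamma\in K,\qquad k_\gamma(\gamma)\in A_\gamma,\qquad k_\gamma(y)\in B_\gamma\ \text{ for all }y\in S\text{ with }y>g(\gamma).
\end{equation}

\emph{Step 2: the left-hand part of the step.} Now let $\gamma$ vary. For $\gamma\in S$ choose $h(\gamma)<\gamma$ such that $k_\gamma$ is constant on $(h(\gamma),\gamma]\cap S$; the constant value is $k_\gamma(\gamma)\in A_\gamma$. By (S4), applied to $h$ and to $\gamma\mapsto(A_\gamma,B_\gamma)$, there are a stationary set $S'\subseteq S$, an ordinal $h$ and disjoint arcs $A,B\in\mathcal A$ with $h(\gamma)=h$, $A_\gamma=A$ and $B_\gamma=B$ for all $\gamma\in S'$. So for $\gamma\in S'$ the function $k_\gamma$ has values in $A$ on $(h,\gamma]\cap S$ and values in $B$ on $(g(\gamma),\lambda)\cap S$.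

\emph{Step 3: the limit.} Nothing is known about $k_\gamma$ on $(\gamma,g(\gamma)]$, so we choose a sequence that jumps over these gaps; see Figure~\ref{fig:step}. By recursion on $i<\kappa^+$ choose $\gamma_i\in S'$ with $\gamma_i>g(\gamma_j)$ for all $j<i$. This is possible because $S'$ is unbounded and the fewer than $\lambda$ ordinals $g(\gamma_j)$, $j<i$, are bounded in $\lambda$. Since $g(\gamma_j)\ge\gamma_j$, the sequence is strictly increasing, and $\gamma_i>h(\gamma_i)=h$ for all $i$. By (S1), $\delta=\sup_{i<\kappa^+}\gamma_i$ belongs to $S$.

Fix $i<\kappa^+$. For $j\le i$ we have $\gamma_j\in(h,\gamma_i]\cap S$, so $k_{\gamma_i}(\gamma_j)\in A$. Since $\delta>\gamma_{i+1}>g(\gamma_i)$, we get $k_{\gamma_i}(\delta)\in B$ from \eqref{eq:kgamma}. Hence the closed sets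
\[
Q_i=\{k\in K:\ k(\delta)\in B,\ k(\gamma_j)\in A\text{ for all }j\le i\}\qquad(i<\kappa^+)
\]
are nonempty, and they decrease as $i$ grows. Choose $k\in\bigcap_{i<\kappa^+}Q_i$. Then $k(\delta)\in B$ and $k(\gamma_j)\in A$ for all $j<\kappa^+$. As $k\in D_H$, it is constant on $(\beta,\delta]\cap S$ for some $\beta<\delta$, and this set contains some $\gamma_j$. So $k(\delta)=k(\gamma_j)\in A\cap B=\emptyset$, a contradiction.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0) -- (10,0) node[right] {$\lambda$};
\draw (0.7,0.07) -- (0.7,-0.07) node[below] {$h$};
\draw (1.7,0.07) -- (1.7,-0.07) node[below] {$\gamma_0$};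
\draw (2.7,0.07) -- (2.7,-0.07) node[below] {$\gamma_1$};
\node[below] at (3.6,-0.12) {$\cdots$};
\draw (4.5,0.07) -- (4.5,-0.07) node[below] {$\gamma_i$};
\draw (6,0.07) -- (6,-0.07) node[below] {$g(\gamma_i)$};
\draw (7.1,0.07) -- (7.1,-0.07) node[below] {$\gamma_{i+1}$};
\node[below] at (8,-0.12) {$\cdots$};
\draw (8.9,0.07) -- (8.9,-0.07) node[below] {$\delta$};
\draw[very thick] (0.7,1.1) -- (4.5,1.1) node[midway,above] {values in $A$};
\draw[very thick] (6,0.45) -- (9.9,0.45) node[midway,above] {values in $B$};
\draw[dotted] (4.5,1.1) -- (6,0.45);
\node at (5.45,1.2) {?};
\end{tikzpicture}
\caption{The function $k_{\gamma_i}$ in the proof of Proposition~\ref{prop:sep} takes values in the arc $A$ on $(h,\gamma_i]\cap S$ and in the disjoint arc $B$ above $g(\gamma_i)$; between $\gamma_i$ and $g(\gamma_i)$ it is not controlled. As $\gamma_i$ increases to $\delta$, compactness yields a function with values in $A$ at all $\gamma_j$ and in $B$ at $\delta$, which cannot be continuous at $\delta$.}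
\label{fig:step}
\end{figure}

\begin{proof}[Proof of \textup{(c)}$\Rightarrow$\textup{(a)} in Theorem~\ref{thm:main}]
Suppose that (a) fails, so $w(G)\ge\kappa^{++}=\lambda$. By Lemma~\ref{lem:power} there is a continuous surjective homomorphism $\pi\colon G\to H=F^S$. By Lemma~\ref{lem:CSF}, $D_H=C(S,F)$ is a $\kappa$-bounded dense subgroup of $H$. Let $K\subseteq D_H$ be compact. By Proposition~\ref{prop:sep} there are $\alpha\ne\beta$ in $S$ with $k(\alpha)=k(\beta)$ for all $k\in K$. So $\langle K\rangle$ lies in the closed subgroup $\{x\in F^S:x(\alpha)=x(\beta)\}$, which is proper because $F\neq0$, and $\langle K\rangle$ is not dense in $H$. Thus $D_H$ is bad, and by Lemma~\ref{lem:pull} so is $\pi^{-1}(D_H)\le G$. Hence (c) fails.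
\end{proof}

Together with Proposition~\ref{prop:bc} and Section~\ref{sec:upper}, this completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The construction shows where the threshold comes from. The $\kappa$-boundedness of $C(S,F)$ rests on \eqref{eq:P}, which needs the points of $S$ to have cofinality greater than $\kappa$. Step~3 needs a point $\delta\in S$ that is a limit of points of $S'$, so the ambient cardinal must exceed an ordinal of cofinality at least $\kappa^+$, and Fodor's lemma needs it to be regular. The least such cardinal is $\kappa^{++}$. Below $\kappa^+$ every limit ordinal has cofinality at most $\kappa$, so the analogue of $S$ is empty, in agreement with (a)$\Rightarrow$(c).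
\end{remark}

\begin{thebibliography}{1}

\bibitem{DS}
Dikran Dikranjan and Dmitri Shakhmatov,
\emph{Metrization criteria for compact groups in terms of their dense subgroups},
arXiv:1102.5077 (2011).

\end{thebibliography}
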